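# Rank and layer in random recursive trees

## 1. The root has rank at least $r$ with probability at most $1/r!$

A **random recursive tree** (RRT) of size $n\ge 2$ grows from a single node $1$: for $i=2,3,\dots,n$, node $i$ arrives and is joined by an edge to one of the nodes $1,\dots,i-1$, chosen uniformly at random and independently of the past. We write $T_n$ for the result and root it at $1$, so node $i$ has a parent in $[i-1]$, and parent, child, ancestor, descendant and depth have their usual meaning. We also let $T_1$ be the one-node tree.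

A **leaf** is a node of degree $1$, and the **rank** of a node is its graph distance to the closest leaf. Let $R$ be the maximum rank in $T_n$. How large is $R$?

Small sizes can be done by hand. For $n=2$ both nodes are leaves and $R=0$. For $n=3$ the tree is a path on three nodes and $R=1$. For $n=4$, node $4$ joins the middle of that path with probability $\frac13$ (a star) and one of its ends with probability $\frac23$ (a path); in both cases $R=1$. For $n=5$, a node of rank at least $2$ has at least two neighbors, neither of them a leaf, so each has a further neighbor. These five nodes are the whole tree, a path. A path on five nodes arises exactly when a path on four nodes is extended at one of its two ends, so $P(R=2)=\frac23\cdot\frac12=\frac13$.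

We begin with one special node, the root. A node other than the root has a parent, so it is a leaf if and only if it has no child. Hence if the root has rank at least $r\ge1$, every node of depth less than $r$ has a child (the root has one because $n\ge2$). This deserves a name.

**Definition.** A rooted tree is *$m$-protected* if every node of depth less than $m$ has a child.

Every tree is $0$-protected. A star with at least two nodes, rooted at its center, is $1$-protected and not $2$-protected. A path with $m+1$ nodes, rooted at an end, is $m$-protected. An $m$-protected tree is $(m-1)$-protected.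

To estimate the probability of protection we put the tree in continuous time. The **Yule tree** $Y_t$ starts at time $0$ with one node; each existing node gives birth to children at rate $1$, independently; $Y_t$ is the tree at time $t$. The age of a node at time $t$ is the time since its birth. We use three facts.

1. $P(|Y_t|=m)=e^{-t}(1-e^{-t})^{m-1}$. Indeed these functions solve the equations $q_m'=(m-1)q_{m-1}-mq_m$, $q_m(0)=1_{m=1}$, of a pure birth process with rate $m$ in state $m$. In particular $E|Y_t|=e^t$. Each newborn picks its parent uniformly among the existing nodes, so given $|Y_t|=m$, the tree $Y_t$ (labeled by order of birth) is an RRT of size $m$.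
2. The ages at time $t$ of the children of the root form a Poisson process of rate $1$ on $(0,t)$. Given these ages, the subtrees of the children are independent, and the subtree of a child of age $b$ is a copy of $Y_b$.
3. If $\tau$ is exponential of mean $1$ and independent of $Y$, then with $u=e^{-t}$,
$$P(|Y_\tau|=m)=\int_0^\infty e^{-t}e^{-t}(1-e^{-t})^{m-1}dt=\int_0^1u(1-u)^{m-1}du=\frac{1}{m(m+1)} .$$

**Proposition 1.** *In $T_m$, start at the root and move repeatedly to the youngest child until a node without children is reached. The probability that this chain has at least $r$ edges is $\frac1{r!}$ if $m\ge r+1$ and $0$ otherwise. Consequently*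
$$P(T_m\text{ is }r\text{-protected})\le\frac1{r!}\quad\text{for all }m\ge 1,\tag{1}$$
*and for $n\ge2$, $r\ge1$ the root of $T_n$ has rank at least $r$ with probability at most $1/r!$.*

**Proof.** Let $\pi_r(a)$ be the probability that the youngest-child chain of $Y_a$ has at least $r$ edges. The youngest child's age is the smallest point of a rate-$1$ Poisson process on $(0,a)$, so it has density $e^{-b}$ on $(0,a)$, with the remaining mass $e^{-a}$ for no child. Hence $\pi_0=1$ and $\pi_r(a)=\int_0^ae^{-b}\pi_{r-1}(b)\,db$. In the variable $x=1-e^{-a}$, with $dx=e^{-a}da$, this is repeated integration: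
$$\pi_r(a)=\frac{x^r}{r!},\qquad x=x(a)=1-e^{-a}.\tag{2}$$
Let $\kappa_r(m)$ be the same probability for $T_m$. Conditioning on $|Y_a|$ gives $\sum_{m\ge1}(1-x)x^{m-1}\kappa_r(m)=x^r/r!$ for all $x\in(0,1)$, that is,
$$\sum_{m\ge1}\kappa_r(m)x^{m-1}=\frac1{r!}\,\frac{x^r}{1-x}=\sum_{j\ge r}\frac{x^j}{r!}.$$
Comparing coefficients proves the first claim. In an $r$-protected tree every node of the chain of depth less than $r$ has a child, so the chain has at least $r$ edges; this gives (1). The claim on the root follows from the remark before the definition. $\square$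

A check with $m=4$, $r=2$: list the six trees by (parent of $3$, parent of $4$). The chain has at least two edges for $(1,3),(2,2),(2,3)$ only, which is $3/6=1/2!$. The tree is $2$-protected for $(2,2),(2,3)$ only, which is $\frac13\le\frac12$. For $m=r+1$ the only $r$-protected increasing tree is the path, and (1) is an equality.

What changes when we ask about all nodes?

## 2. All nodes at once: rank, layer and three theorems

For a node $v$ let the **fringe subtree** $F_v$ be $v$ together with its descendants, rooted at $v$. If $v$ has rank at least $r$, then $F_v$ is still $r$-protected. But a general node has leaves above and beside it too, and these must also be far away. The root is the one node that looks only downward; a typical node of large rank must look in two directions, and we shall see that this halves the answer.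

There is a second notion of depth inside the tree. The **layer** of a node is the number of times all leaves must be stripped off (each time removing all current leaves simultaneously) for the node to become a leaf. So leaves are at layer $0$. The stripping may end with a single isolated node of degree $0$, which never becomes a leaf; such a node has no layer and is excluded (including it would change the maximum by at most $1$). Let $L$ be the maximum layer over all nodes whose layer is defined.

For example, on a path with six nodes the layers are $0,1,2,2,1,0$, while on a path with five nodes they are $0,1,-,1,0$, so $L=1$. Rank and layer differ: take a path $u_1,\dots,u_6$ and hang one extra leaf on $u_3$. Then $u_3$ has rank $1$. The first stripping leaves $u_2,\dots,u_5$, the second leaves $u_3,u_4$, so $u_3$ has layer $2$.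

The question comes from Huck Stepanyants, P. L. Krapivsky, Harrison Hartle, Dmitri Krioukov, "The rank and layer distributions in random recursive trees", arXiv:2608.04303 (2026), where it is a conjecture that $R\approx\frac12\frac{\log n}{\log\log n}$ and $L\approx e\log n-\frac32\log\log n$, in the sense made precise in Theorem 1. Here $\log$ is the natural logarithm, limits are as $n\to\infty$, and "w.h.p." means with probability tending to $1$. The conjecture is true.

**Theorem 1.** *In probability,*
$$\frac{R}{\frac12\log n/\log\log n}\to1\qquad\text{and}\qquad\frac{L-e\log n+\frac32\log\log n}{\log\log n}\to0 .$$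

**Theorem 2.** *Put $\nu_r(n)=n/\Gamma(2r-\frac1e)$. There are absolute constants $0<c<C$ such that for every $r=r(n)\sim\frac12\frac{\log n}{\log\log n}$,*
$$1-e^{-c\,\nu_r(n)}-o(1)\ \le\ P(R\ge r)\ \le\ C\nu_r(n)+o(1).$$
*Let $x_n$ be the large solution of $\Gamma(2x_n-\frac1e)=n$ and $r_n=\lfloor x_n+\frac12\rfloor$. Then $P(R\in\{r_n-1,r_n\})\to1$. Along subsequences with $\nu_{r_n}(n)\to0$ (resp. $\to\infty$), $R=r_n-1$ (resp. $R=r_n$) w.h.p. There is a sequence $n\to\infty$ along which no single value has probability tending to $1$. In particular, w.h.p.*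
$$R=\frac12\,\frac{\log n}{\log\log n-\log\log\log n-1+o(1)} .$$

**Theorem 3.** $E\,\bigl|L-e\log n+\tfrac32\log\log n\bigr|=O(1)$.

For the layer we quote one deep result, which is not proved here. Let $H_n$ be the height of $T_n$, the maximal depth of a node.

**(ABF)** L. Addario-Berry, K. Ford, *Poisson–Dirichlet branching random walks*, Ann. Appl. Probab. 23 (2013) 283–307: $E H_n=e\log n-\frac32\log\log n+O(1)$.

We also use McDiarmid's bounded difference inequality: if $X=f(\xi_1,\dots,\xi_N)$ with independent $\xi_i$, and changing any one coordinate changes $f$ by at most $b$, then $P(X\le EX-s)\le\exp\bigl(-2s^2/(Nb^2)\bigr)$ for $s>0$.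

One calibration is used throughout. If $r\sim\theta\frac{\log n}{\log\log n}$ with $\theta>0$ fixed, then $\log r\sim\log\log n$, so by Stirling's formula
$$r!=n^{\theta+o(1)},\qquad (\log n)^r=n^{\theta+o(1)},\qquad (2r)!=n^{2\theta+o(1)},\qquad \Gamma(2r-\tfrac1e)=n^{2\theta+o(1)}.\tag{3}$$

## 3. Fringe subtrees: independence, sizes, and the limit of looking down

**Independence.** The parents of $2,\dots,n$ are independent, the parent of $i$ being uniform on $[i-1]$. So $T_n$ is uniform among the $(n-1)!$ increasing trees on $[n]$ (labels increase away from the root). Now fix the vertex sets $V_1,\dots,V_k$ of disjoint fringe subtrees and all edges not inside them. The trees consistent with this are obtained by placing an arbitrary increasing tree on each $V_i$, and all of them are equally likely. Therefore, *given the vertex sets of finitely many disjoint fringe subtrees and all edges not inside them, these subtrees are independent RRTs on their vertex sets*.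

**Sizes.** Let $e_n(m)$ be the expected number of nodes $v\ne1$ with $|F_v|=m$. We claim
$$e_n(m)=\frac{n}{m(m+1)}\ \ (1\le m\le n-1),\qquad e_n(m)=0\ \ (m\ge n).\tag{4}$$
For $n=2$ this says $e_2(1)=1$. When node $n+1$ arrives, $|F_v|$ grows by one with probability $|F_v|/n$, so
$$e_{n+1}(m)=e_n(m)\Bigl(1-\frac mn\Bigr)+e_n(m-1)\frac{m-1}{n}+1_{m=1}.$$
By induction, for $m=1$ this is $\frac{n-1}2+1=\frac{n+1}2$. For $2\le m\le n-1$ it is $\frac{n-m}{m(m+1)}+\frac1m=\frac{n+1}{m(m+1)}$. For $m=n$ it is $\frac1{n-1}\cdot\frac{n-1}{n}=\frac1n=\frac{n+1}{n(n+1)}$. For $m\ge n+1$ it is $0$. This proves (4).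

Given $|F_w|=m$, the tree $F_w$ is an RRT of size $m$. So for every function $\varphi\ge0$ of a rooted tree, (4) and fact 3 of Section 1 give
$$E\sum_{w\ne1}\varphi(F_w)=n\sum_{m=1}^{n-1}\frac{E\varphi(T_m)}{m(m+1)},\qquad \sum_{m\ge1}\frac{E\varphi(T_m)}{m(m+1)}=E\varphi(Y_\tau).\tag{5}$$
Sums over all fringe subtrees thus become one expectation for a Yule tree at an exponential time.

**The union bound, and where it stops.** The first thing to try is (1) for each node: for $r\ge1$, rank$(v)\ge r$ implies that $F_v$ is $r$-protected, so $P(R\ge r)\le n/r!$. By (3), this tends to $0$ for $r\sim(1+\varepsilon)\frac{\log n}{\log\log n}$, which is twice the claimed value. The estimate of protection is not to blame. By (4), the expected number of $v\neq 1$ for which $F_v$ is a path with $r+1$ nodes rooted at its end is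
$$\frac{n}{(r+1)(r+2)}\cdot\frac1{r!}=\frac{n}{(r+2)!},$$
and such an $F_v$ is $r$-protected. For $r\sim(1-\varepsilon)\frac{\log n}{\log\log n}$ this is $n^{\varepsilon+o(1)}\to\infty$. So a first-moment bound that looks only at $F_v$ cannot reach a value below $\frac{\log n}{\log\log n}$. The condition above $v$ has to enter the count.

## 4. Bare paths in the fringe give $R\ge(1-\varepsilon)\frac12\frac{\log n}{\log\log n}$

This section proves the lower half of the first line of Theorem 1. A path with $2r+1$ nodes hanging in the fringe has a middle node of rank at least $r$, and it costs about $(2r)!=n^{2\theta+o(1)}$. That is where the factor $\frac12$ comes from.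

Fix $\varepsilon\in(0,1)$, let $r=\bigl\lfloor(1-\varepsilon)\frac12\frac{\log n}{\log\log n}\bigr\rfloor$ and $\ell=2r+1$; for large $n$ we have $r\ge 1$ and $\ell<n$. Let $Z_\ell=\{z:|F_z|=\ell\}$. These nodes are not the root, and $\mu:=E|Z_\ell|=\frac{n}{\ell(\ell+1)}$ by (4).

**Step 1: there are many candidates.** We show that $|Z_\ell|$ is concentrated, as a function of the $n-1$ independent parent choices. Change the parent of $i$ from $p$ to $p'$ (both less than $i$). Let $\mathrm{Anc}(q)$ denote $q$ and its ancestors; the chains $\mathrm{Anc}(p),\mathrm{Anc}(p')$ consist of labels less than $i$ and are the same in both trees. The size $|F_y|$ changes only for $y\in\mathrm{Anc}(p)\cup\mathrm{Anc}(p')$. Fringe sizes are strictly monotone along a chain, so in each of the two trees each of the two chains contains at most one $y$ with $|F_y|=\ell$. So in each tree the affected nodes contribute between $0$ and $2$, and $|Z_\ell|$ changes by at most $2$. McDiarmid's inequality with $b=2$ and $s=\mu/2$ gives $P(|Z_\ell|\le\mu/2)\le e^{-\mu^2/(8n)}$.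

**Step 2: the candidates are independent.** Two fringe subtrees of the same size are disjoint. Let $\mathcal G_\ell$ be the information consisting of the vertex sets $V(F_z)$, $z\in Z_\ell$, and all edges not inside them. Rearranging the shapes inside these sets does not change $Z_\ell$, since proper fringe subtrees inside have size less than $\ell$; so it does not change $\mathcal G_\ell$. By the independence statement of Section 3, given $\mathcal G_\ell$ the $F_z$, $z\in Z_\ell$, are independent RRTs of size $\ell$. Each is a path rooted at its end $z$ with probability $\frac1{(\ell-1)!}=\frac1{(2r)!}$.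

**Step 3: a path forces rank $r$.** If $F_z$ is a path $z=x_0,x_1,\dots,x_{2r}$, then $x_1,\dots,x_{2r-1}$ have degree $2$, and they are all the nodes at distance less than $r$ from $x_r$. So rank$(x_r)\ge r$. Combining the steps,
$$P(R<r)\le e^{-\mu^2/(8n)}+\Bigl(1-\frac1{(2r)!}\Bigr)^{\mu/2}\le e^{-\mu^2/(8n)}+\exp\Bigl(-\frac{\mu}{2(2r)!}\Bigr)\to0,$$
because $\mu=n^{1-o(1)}$ and $(2r)!=n^{1-\varepsilon+o(1)}$ by (3).

## 5. The expected number of nodes of large rank as a spine integral

For the upper bound we count the nodes of rank at least $r$, now with the condition above included.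

**Proposition 2.** *There is an absolute constant $C$ such that, if $r=r(n)\sim\theta\frac{\log n}{\log\log n}$ with $\theta>0$ fixed, then*
$$P(R\ge r)\le\frac{C\,n}{\Gamma(2r-1/e)}+n^{-\theta+o(1)} .$$

The proof occupies Sections 5 to 7. The statement is about large $n$, so assume $r\ge4$, and assume $r\le\log n$, which also holds for large $n$. Let $N$ be the number of nodes $v$ with rank at least $r$; these are the $v$ for which all nodes at distance less than $r$ are non-leaves. Then $P(R\ge r)\le EN$.

**Step 1: nodes of depth at most $r-1$.** Here the downward bound is enough, because there are few such nodes. If rank$(v)\ge r$, then $F_v$ is $r$-protected. The depth of $v$ is determined by the edges outside $F_v$; given these edges and $V(F_v)$, the tree $F_v$ is an RRT, so it is $r$-protected with probability at most $1/r!$ by (1). So the expected number of such $v$ is at most $\frac1{r!}\sum_{d<r}E\#\{\text{nodes of depth }d\}$. A node of depth $d$ is the end of a chain $1<x_1<\dots<x_d\le n$ in which $x_i$ has parent $x_{i-1}$ (with $x_0=1$). With $A=\sum_{i=1}^{n-1}\frac1i$,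
$$E\#\{\text{depth }d\}=\sum_{1<x_1<\dots<x_d\le n}\ \prod_{i=1}^d\frac{1}{x_i-1}\le\frac{A^d}{d!}.$$
Since $r\le\log n\le A$, the terms $A^d/d!$ increase in $d<r$. As $A\le1+\log n$, the total is at most
$$\frac1{r!}\cdot\frac{rA^{r-1}}{(r-1)!}\le\frac{r^2(1+\log n)^r}{(r!)^2}=n^{\theta-2\theta+o(1)}=n^{-\theta+o(1)}$$
by (3).

**Step 2: nodes of depth at least $r$ are seen from an ancestor.** We want to apply (5), so we look at $v$ from inside a fringe subtree. Let $v=v_0,v_1,v_2,\dots$ be the ancestors of $v$, put $k=r-2$ and $w=v_k$. As $v$ has depth at least $r$, $w\ne1$, so no node of $F_w$ is the root of $T_n$. If rank$(v)\ge r$, then in $F=F_w$ the node $v$ has depth $k$, and every node of $F$ at distance less than $r$ from $v$ has a child. Let $g(F)$ be the number of nodes of $F$ with these two properties. The number of deep $v$ of rank at least $r$ is at most $\sum_{w\ne1}g(F_w)$. By (5) its expectation is at most $nQ_r$, where $Q_r=E\,g(Y_\tau)$.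

**Step 3: a recursion for $Q_r$.** We use two quantities for the Yule tree. Let
$$p_m(a)=P(Y_a\text{ is }m\text{-protected}),\qquad I_m(a)=\int_0^ap_m(b)\,db,\qquad s_m(a)=e^{-a+I_m(a)} .$$
Mark a child of age $b$ if its subtree is not $m$-protected. By Poisson thinning, the marked points of a rate-$1$ process of children on $(0,a)$ have Poisson number with mean $a-I_m(a)$. So $s_m(a)$ is the probability that *all* children in this process have $m$-protected subtrees (possibly there are no children).

We also recall the Mecke formula. For a rate-$1$ Poisson process $\Pi$ on $(0,a)$ and a nonnegative function $f$,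
$$E\sum_{b\in\Pi}f(b,\Pi\setminus\{b\})=\int_0^aE f(b,\Pi)\,db .$$
The same holds when the points carry independent marks (here: subtrees): the selected point $b$ has its own mark $Y_b$, and the remaining points are again a marked Poisson process.

Let $G_j(a)$ be the expected number of nodes $v$ of depth $j$ in $Y_a$ such that every node of $Y_a$ at distance less than $r$ from $v$ has a child. Then $G_0=p_r$. For $1\le j\le r-2$, such a $v$ lies in the subtree of one child of the root, of age $b$ say, at depth $j-1$ there. Inside that subtree the condition is the one defining $G_{j-1}(b)$. The root has a child automatically. Each *other* child of the root is at distance $j+1$ from $v$, and a node of depth $i$ in its subtree is at distance $j+1+i$; so the condition is that its subtree is $(r-j-1)$-protected. By the Mecke formula,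
$$G_j(a)=s_{r-j-1}(a)\int_0^aG_{j-1}(b)\,db .$$
Since $Q_r=\int_0^\infty e^{-t}G_k(t)\,dt$, unwinding with $t=a_k$ gives
$$Q_r=\int_{a_k>\dots>a_0>0}e^{-a_k}\,p_r(a_0)\prod_{j=1}^{k}s_{r-j-1}(a_j)\,da_0\cdots da_k,\qquad k=r-2.\tag{6}$$
Here $a_j$ is the age of $v_j$. The factor $s_1$ belongs to the top node $v_k$, the factor $s_2$ to $v_{k-1}$, and all other factors have index at least $3$.

## 6. Protection by one, by two, and by three or more generations

To evaluate (6) we need the size of $s_m(a)$ for large ages. It behaves in three ways: $s_1$ is of order $1$, $s_2$ is of order $e^{-(1-1/e)a}$, and $s_m$ for $m\ge3$ is of order $e^{-a}$, the probability of having no off-spine child at all. The number $\frac1e$ enters because $p_2(a)\to\frac1e$ as $a\to\infty$. Put $c_m=I_m(\infty)\in[0,\infty]$ and $x=x(a)=1-e^{-a}$ as before.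

**Lemma 3.** *For all $a>0$,*
$$e^{-1}\le s_1(a)\le1,\qquad e^{-1-(1-1/e)a}\le s_2(a)\le e^{-(1-1/e)a},\tag{7}$$
*and there is a constant $C_4$ such that, with $S:=\sum_{m\ge3}c_m<\infty$,*
$$p_m(a)\le C_4\,e^{-a}\,\frac{x^m}{m!}\quad(m\ge4),\qquad e^{-a}\le s_m(a)\le e^{-a+c_m}\quad(m\ge3).\tag{8}$$

**Proof.** **Step 1: recursion.** A tree is $m$-protected ($m\ge1$) exactly when the root has at least one child and all children have $(m-1)$-protected subtrees. Thinning the children by this property gives independent Poisson numbers of good and bad children, with means $I_{m-1}(a)$ and $a-I_{m-1}(a)$. Hence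
$$p_m(a)=e^{-(a-I_{m-1}(a))}\bigl(1-e^{-I_{m-1}(a)}\bigr)=e^{-a}\bigl(e^{I_{m-1}(a)}-1\bigr),\qquad p_0=1.\tag{9}$$

**Step 2: $m=1,2$.** Since $I_0(a)=a$, $p_1(a)=1-e^{-a}$ and $I_1(a)=a-(1-e^{-a})$, so $s_1(a)=e^{-(1-e^{-a})}\in[e^{-1},1]$. By (9),
$$p_2(b)=e^{-b}\bigl(e^{b-1+e^{-b}}-1\bigr)=e^{-1}e^{e^{-b}}-e^{-b}.$$
By convexity of the exponential on $[0,1]$, $1\le e^{e^{-b}}\le1+(e-1)e^{-b}$. So $e^{-1}-e^{-b}\le p_2(b)\le e^{-1}-e^{-1}e^{-b}\le e^{-1}$. Integrating, $\frac ae-1\le I_2(a)\le\frac ae$, which gives the bounds on $s_2$.

**Step 3: $m=3$.** We show $c_3<\infty$ and $I_3(a)\le C_3x^4$ for all $a$. By (9), $p_3(a)\le e^{-a+I_2(a)}=s_2(a)\le e^{-(1-1/e)a}$, which is integrable, so $c_3<\infty$. An $r$-protected tree has a youngest-child chain with at least $r$ edges, so by (2)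
$$p_r(a)\le\frac{x^r}{r!}.$$
For $a\le1$ this gives $I_3(a)\le e\int_0^ae^{-b}\frac{x(b)^3}{6}\,db=\frac{e\,x^4}{24}$, because $e\cdot e^{-b}\ge1$ for $b\le1$. For $a\ge1$, $I_3(a)\le c_3\le c_3\,x^4/(1-e^{-1})^4$. So $C_3=\max\bigl(\frac e{24},c_3(1-e^{-1})^{-4}\bigr)$ works.

**Step 4: $m\ge4$.** As $p_m$ is decreasing in $m$, $c_m\le c_3$ for $m\ge3$. From $e^y-1\le ye^y$ and (9),
$$p_m(a)\le e^{-a}e^{c_{m-1}}I_{m-1}(a)\qquad(m\ge4).\tag{10}$$
We claim that for $m\ge3$
$$I_m(a)\le24\,C_3\,e^{c_3+\dots+c_{m-1}}\,\frac{x^{m+1}}{(m+1)!},$$
with an empty sum in the exponent for $m=3$. The case $m=3$ is Step 3. If it holds for $m-1$, then integrating (10) and using $\int_0^ae^{-b}\frac{x(b)^m}{m!}db=\frac{x^{m+1}}{(m+1)!}$ gives it for $m$. Using first only $c_j\le c_3$ and letting $a\to\infty$, we get $c_m\le24C_3e^{(m-3)c_3}/(m+1)!$, which is summable; so $S<\infty$. Now the claim reads $I_{m-1}(a)\le24C_3e^{c_3+\dots+c_{m-2}}x^m/m!$ for $m\ge 4$, and (10) gives $p_m(a)\le e^{-a}\,24C_3e^{S}\,x^m/m!$. So $C_4=24C_3e^S$. Finally $0\le I_m(a)\le c_m$ gives the bounds on $s_m$, $m\ge3$. $\square$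

## 7. Evaluating the integral: the exponent $2r-\frac1e$

**Step 4 of the proof of Proposition 2: bounding $Q_r$.** In (6) bound $s_1(a_k)\le1$ (the factor $j=k$), bound $s_2(a_{k-1})\le e^{-(1-1/e)a_{k-1}}$ (the factor $j=k-1$), and use (8) for $1\le j\le k-2$, where the index $r-j-1$ runs over $3,\dots,r-2$, and for $p_r(a_0)$. The factors $e^{c_m}$ multiply to at most $e^S$. With $C_5=C_4e^S$,
$$Q_r\le C_5\int_{a_k>\dots>a_0>0}e^{-a_k}\,e^{-(1-1/e)a_{k-1}}\prod_{j=0}^{k-2}e^{-a_j}\ \frac{(1-e^{-a_0})^r}{r!}\,da .$$
Put $\beta=2-\frac1e$ and $u_j=e^{-a_j}$. We integrate from the oldest node down. First $\int_{a_{k-1}}^\infty e^{-a_k}da_k=e^{-a_{k-1}}$. Then $\int_{a_{k-2}}^\infty e^{-\beta a_{k-1}}da_{k-1}=u_{k-2}^\beta/\beta$. For the remaining variables $e^{-a_j}da_j$ becomes $du_j$, and $k-2$ integrations of powers give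
$$\int_{u_0>u_1>\dots>u_{k-2}>0}u_{k-2}^\beta\,du_1\cdots du_{k-2}=\frac{u_0^{\beta+k-2}}{(\beta+1)\cdots(\beta+k-2)}=\frac{\Gamma(\beta+1)}{\Gamma(\beta+k-1)}\,u_0^{\beta+k-2}.$$
Last, the Beta integral:
$$\frac1{r!}\int_0^1(1-u)^r\,u^{\beta+k-2}\,du=\frac{\Gamma(\beta+k-1)}{\Gamma(\beta+k+r)} .$$
Since $\beta+k+r=2-\frac1e+(r-2)+r=2r-\frac1e$ and $\Gamma(\beta+1)/\beta=\Gamma(\beta)$, we obtain
$$Q_r\le\frac{C_5\,\Gamma(\beta)}{\Gamma(2r-\frac1e)} .$$
With Steps 1 and 2, $P(R\ge r)\le EN\le nQ_r+n^{-\theta+o(1)}$, which is Proposition 2 with $C=C_5\Gamma(\beta)$. $\square$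

**The first line of Theorem 1.** Fix $\varepsilon\in(0,1)$ and $r=\bigl\lceil(1+\varepsilon)\frac12\frac{\log n}{\log\log n}\bigr\rceil$, so $\theta=\frac{1+\varepsilon}2$. By (3), $\Gamma(2r-\frac1e)=n^{1+\varepsilon+o(1)}$, and Proposition 2 gives
$$P(R\ge r)\le n^{-\varepsilon+o(1)}+n^{-(1+\varepsilon)/2+o(1)}\to0 .$$
Together with Section 4 this proves the first line of Theorem 1. $\square$

## 8. Layers are half-diameters, and diameters are twice heights

We turn to $L$ and prove Theorem 3. Let $D$ be the diameter of $T_n$, in edges. The plan is to express $L$ by $D$ exactly, and to compare $D$ with $2H_n$. The upper bound $D\le2H_n$ is immediate. For a lower bound one wants two deep branches that meet near the root. What (ABF) supplies is only the mean of the height, so we first have to get control of its fluctuations.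

**Step 1: $L=\lceil D/2\rceil-1$ for every tree with at least two nodes.** This removes the stripping process. If $D=1$ (an edge) or $D=2$ (a star), then $L=0$, as claimed. Let $D\ge3$, strip the leaves once to get a tree $T'$, and let $D'$ be its diameter. The interior nodes of a longest path of the original tree are not leaves, so $D'\ge D-2\ge1$. Conversely, take a longest path of $T'$. Its two distinct ends are leaves of $T'$ but were not leaves of the original tree, so each had a removed leaf as a neighbor. Adding these two leaves, which are distinct because each removed leaf has only one neighbor, gives a path of length $D'+2$. Hence $D'=D-2$. The layers of nodes of $T'$ drop by exactly $1$ when passing to $T'$, and $T'$ has at least two nodes, so it has leaves. Thus the maximum layer drops by $1$, as does $\lceil D/2\rceil-1$; induct.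

**Step 2: splitting at the edge $\{1,2\}$.** Let $\Sigma=|F_2|$ in $T_n$. Then $\Sigma$ is uniform on $\{1,\dots,n-1\}$: for $n=2$ this is clear, and if it holds for $n$, then for size $n+1$ and $1\le s\le n$
$$P(\Sigma=s)=\frac1{n-1}\Bigl(\frac{n-s}n+\frac{s-1}n\Bigr)=\frac1n ,$$
since the new node joins $F_2$ with probability $|F_2|/n$. Given $V(F_2)$, the two components of $T_n$ minus the edge $\{1,2\}$ are independent uniform increasing trees, so they are independent RRTs of sizes $n-\Sigma$ and $\Sigma$. Let $H'$ and $H''$ be their heights, from the nodes $1$ and $2$. Then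
$$H_n\ge\max(H',H''),\qquad D\ge H'+H''+1 .$$

**Step 3: $\sup_mE|H_m-EH_m|<\infty$.** We exploit that the mean grows by only $O(1)$ from size $m$ to size $4m$. Write $\eta(m)=EH_m$; by the growth construction $H_m$ is stochastically increasing in $m$. Let $m\ge3$ and $n=4m$. Of the $4m-1$ values of $\Sigma$, the $2m+1$ values with $m\le\Sigma\le n-m$ have total probability at least $\frac12$. Given such a value, $H'$ and $H''$ are independent and each dominates $H_m$. So, with $X,X'$ independent copies of $H_m$, the conditional mean of $\max(H',H'')$ is at least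
$$E\max(X,X')=\eta(m)+\tfrac12E|X-X'| .$$
For the other values of $\Sigma$ it is at least $\eta(m)$, since $\max(\Sigma,n-\Sigma)\ge n/2\ge m$. Hence $\eta(4m)\ge\eta(m)+\frac14E|X-X'|$, and by (ABF)
$$E|X-X'|\le4\bigl(\eta(4m)-\eta(m)\bigr)=O(1).$$
By Jensen's inequality, conditionally on $X$, $E|X-EX|\le E|X-X'|$. The cases $m\le2$ are trivial.

**Step 4: upper bound for $D$.** Let $t_n=e\log n-\frac32\log\log n$. Step 3 and (ABF) give $E|H_n-t_n|=O(1)$. As $D\le2H_n$, we get $E(D-2t_n)^+\le2E(H_n-t_n)^+=O(1)$.

**Step 5: lower bound for $ED$.** By Step 2, and since $\Sigma$ and $n-\Sigma$ have the same law,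
$$ED\ge E\bigl[\eta(n-\Sigma)+\eta(\Sigma)\bigr]=2E\,\eta(\Sigma).$$
For $n\ge3$ and all $1\le s\le n$ we have $\eta(s)\ge e\log s-\frac32\log\log n-O(1)$. For $s\ge3$ this is (ABF) with $\log\log s\le\log\log n$; for $s\le2$ it holds since $\eta\ge0$ and $\log\log n>0$. Moreover, from $j!\ge(j/e)^j$,
$$E\log\Sigma=\frac{\log(n-1)!}{n-1}\ge\log(n-1)-1 .$$
So an unbalanced split costs only $O(1)$ on average, and $ED\ge2t_n-O(1)$.

**Step 6: conclusion.** From $|y|=2y^+-y$,
$$E|D-2t_n|=2E(D-2t_n)^+-E(D-2t_n)=O(1).$$
By Step 1, $|L-D/2|\le1$, so $E|L-t_n|=O(1)$. This is Theorem 3. Dividing by $\log\log n$ and using Markov's inequality gives the second line of Theorem 1, which is now proved. $\square$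

## 9. Three decorated ancestors: the lower bound in Theorem 2

The upper bound $P(R\ge r)\le C\nu_r(n)+o(1)$ of Theorem 2 is Proposition 2 with $\theta=\frac12$. The bare paths of Section 4 do not match it. There the expected number of good paths is
$$\frac{\mu}{(2r)!}=\frac{n}{(2r+1)(2r+2)\,(2r)!}=\frac{n}{\Gamma(2r+3)},$$
against $n/\Gamma(2r-\frac1e)$ in the upper bound. The arguments differ by $3+\frac1e>2$, while passing from $r$ to $r+1$ moves them by $2$. So for some $n$ these two bounds leave two consecutive values of $r$ undecided, hence three possible values of $R$.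

The integral (6) shows what is missing. It is wasteful to insist on a bare path near the end of the range: the factors $s_1$ and $s_2$ allow the outermost ancestors to have other children. So we use a shorter bare path, with $2r-3$ nodes, below three ancestors $y,y',y''$. Here $y$ may have extra children with $2$-protected subtrees, $y'$ may have extra children that are not leaves, and $y''$ is unrestricted except for not being the root.

Let $r\sim\frac12\frac{\log n}{\log\log n}$ and $\ell=2r-3$, with $n$ large. For a rooted tree $F$ with root $y'$, let $\chi(F)$ be the number of nodes $z$ at depth $2$ in $F$, with parent $y$, such that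

1. $|F_z|=\ell$;
2. every child $c\ne z$ of $y$ has a $2$-protected $F_c$;
3. every child $c\ne y$ of $y'$ has a child;
4. no node of $F$ other than $z$ has fringe size $\ell$.

Condition 4 gives $\chi\le1$. For a node $y'$ of $T_n$ let $\tilde\chi(y')=\chi(F_{y'})$ if $y'\ne1$ and the parent of $y'$ is not the root $1$, and $\tilde\chi(y')=0$ otherwise. Let $Z^*$ be the set of the corresponding nodes $z$. As $y'$ is the grandparent of $z$, different $y'$ give different $z$, so $|Z^*|=\sum_{y'}\tilde\chi(y')$.

**Step 1: if $z\in Z^*$ and $F_z$ is a path rooted at its end $z$, then $R\ge r$.** Let $F_z$ be $z=x_0,\dots,x_{2r-4}$, take $v=x_{r-4}$, and let $y''$ be the parent of $y'$. The nodes at distance less than $r$ from $v$ are: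

- $x_0,\dots,x_{2r-5}$;
- $y,y',y''$, at distances $r-3,r-2,r-1$;
- the other children of $y$ (distance $r-2$) and their children (distance $r-1$);
- the other children of $y'$ (distance $r-1$).

None of them is the root, since $y''\ne1$. Each has a child: for the first two groups this is clear, for the third it is condition 2, for the fourth condition 3. So none is a leaf, and rank$(v)\ge r$.

**Step 2: the mean of $\chi(Y_\tau)$.** Let $y',y,z$ have ages $t>a_1>a_0$. The Mecke formula, applied to the children of $y'$ and then to those of $y$, gives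
$$E\,\chi(Y_\tau)=\int_{t>a_1>a_0>0}e^{-t}\,P(|Y_{a_0}|=\ell)\,P(\mathcal A\cap\mathcal B\cap\mathcal C)\,da_0\,da_1\,dt .$$
Here the extra children of $y$ and of $y'$ form independent Poisson processes on $(0,a_1)$ and $(0,t)$, $\mathcal A$ and $\mathcal B$ are conditions 2 and 3 for them, and $\mathcal C$ is the event that no node in the extra subtrees has fringe size $\ell$. The event $\mathcal C$ is all that condition 4 asks, because $y,y'$ have fringe size greater than $\ell$ and proper descendants of $z$ have fringe size less than $\ell$.

Restrict the integral to $a_0\in[\log\ell,\log\ell+1]$, $a_1\in[\log\ell+1,\log\ell+2]$, $t\in[\log\ell+2,\log\ell+3]$, a region of volume $1$. On it: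

- $e^{-t}\ge e^{-3}/\ell$.
- $P(|Y_{a_0}|=\ell)=e^{-a_0}(1-e^{-a_0})^{\ell-1}\ge\frac1{e\ell}\bigl(1-\frac1\ell\bigr)^{\ell-1}\ge\frac1{e^2\ell}$.
- $P(\mathcal A\cap\mathcal B)=s_2(a_1)s_1(t)\ge e^{-1-(1-1/e)(\log\ell+2)}e^{-1}\ge e^{-4}\ell^{-1+1/e}$ by (7).
- $P(\mathcal C^c)=O\bigl(\frac{\log\ell}\ell\bigr)=o(\ell^{-1+1/e})$.

For the last item, let $b\le\log\ell+3$. In $Y_b$ nodes are born at time $b-s$ at expected rate $e^{b-s}$, and then have fringe subtree $Y_s$ at time $b$. So the expected number of nodes of fringe size $\ell$ in $Y_b$ is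
$$P(|Y_b|=\ell)+\int_0^be^{b-s}P(|Y_s|=\ell)\,ds\le\frac1\ell+e^b\int_0^1u(1-u)^{\ell-1}du\le\frac1\ell+\frac{e^3\ell}{\ell(\ell+1)}\le\frac{1+e^3}{\ell},$$
where $P(|Y_b|=\ell)\le\max_uu(1-u)^{\ell-1}\le\frac1\ell$, the maximum being at $u=\frac1\ell$. The expected number of extra children of $y$ and $y'$ together is $a_1+t\le2(\log\ell+3)$, so $P(\mathcal C^c)\le2(\log\ell+3)\frac{1+e^3}\ell$.

Hence for large $\ell$, $P(\mathcal A\cap\mathcal B\cap\mathcal C)\ge\frac12e^{-4}\ell^{-1+1/e}$, and
$$E\,\chi(Y_\tau)\ge\tfrac12e^{-9}\,\ell^{-3+1/e}.$$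

**Step 3: the mean of $|Z^*|$.** We pass back to $T_n$. By (5), since $\chi\le1$ and $\sum_{m\ge n}\frac1{m(m+1)}=\frac1n$, $E\sum_{w\ne1}\chi(F_w)\ge nE\chi(Y_\tau)-1$. The nodes $y'$ whose parent is the root number $\deg(1)$, with mean $\sum_{i=1}^{n-1}\frac1i\le1+\log n$. As $\ell$ is at most of order $\log n$,
$$\mu:=E|Z^*|\ge nE\chi(Y_\tau)-1-(1+\log n)\ge\tfrac14e^{-9}\,n\,\ell^{-3+1/e}\qquad(n\text{ large}).$$

**Step 4: concentration of $|Z^*|$.** Change the parent of $i$ from $p$ to $p'$. The tree $F_{y'}$ changes only for $y'\in\mathrm{Anc}(p)\cup\mathrm{Anc}(p')$, and the parent of $y'$ changes only for $y'=i$. So $\tilde\chi(y')$ can change only for $y'\in\mathrm{Anc}(p)\cup\mathrm{Anc}(p')\cup\{i\}$. In each of the two trees a chain contains at most one $y'$ with $\tilde\chi(y')=1$. For suppose $y_1'$ is a proper ancestor of $y_2'$ and both have $\chi=1$, with nodes $z_1,z_2$. Then $z_2\in F_{y_1'}$ has fringe size $\ell$, so $z_2=z_1$ by condition 4 for $y_1'$, and $y_1'$ and $y_2'$ would both be its grandparent, a contradiction. So $|Z^*|$ changes by at most $3$, and McDiarmid's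 inequality gives $P(|Z^*|\le\mu/2)\le e^{-\mu^2/(18n)}$.

**Step 5: $Z^*$ is determined by $\mathcal G_\ell$.** This is what lets us choose the shapes of the $F_z$ afterward; $\mathcal G_\ell$ and $Z_\ell$ are as in Section 4, with the present $\ell$. A fringe subtree of size $\ell$ that contains a node $q$ contains $F_q$. Hence the proper ancestors of a node $z\in Z_\ell$, whose fringe sizes exceed $\ell$, lie in no such subtree. So $\mathcal G_\ell$ shows the parent $y$ and the grandparent $y'$ of $z$, whether $y'$ or its parent is the root, and the vertex set of $F_{y'}$, hence whether condition 4 holds. If it holds, the only fringe subtree of size $\ell$ that meets $F_{y'}$ is $F_z$: another one would be rooted in $F_{y'}$, which condition 4 excludes, or at a proper ancestor of $y'$, which has fringe size greater than $\ell$. So all edges of $F_{y'}$ outside $F_z$ are visible in $\mathcal G_\ell$, and they decide conditions 2 and 3. Thus $Z^*$ is $\mathcal G_\ell$-measurable.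

**Step 6: conclusion.** Given $\mathcal G_\ell$, the $F_z$, $z\in Z_\ell$, are independent RRTs of size $\ell$, so the number of $z\in Z^*$ for which $F_z$ is a path rooted at $z$ is binomial with parameters $|Z^*|$ and $\frac1{(\ell-1)!}$. With Steps 1 and 4,
$$P(R<r)\le e^{-\mu^2/(18n)}+\exp\Bigl(-\frac{\mu}{2(\ell-1)!}\Bigr).$$
Here $\mu^2/n\ge n^{1-o(1)}\to\infty$. Also $(\ell-1)!=\Gamma(2r-3)$ and $\Gamma(2r-\frac1e)/\Gamma(2r-3)\sim(2r)^{3-1/e}$, so
$$\frac{\mu}{(\ell-1)!}\ge\frac{e^{-9}}4\cdot\frac{n\,(2r-3)^{-3+1/e}}{\Gamma(2r-3)}\ge2c\,\frac{n}{\Gamma(2r-\frac1e)}=2c\,\nu_r(n)$$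
for large $n$, for instance with $c=e^{-9}/16$. Hence $P(R<r)\le e^{-c\nu_r(n)}+o(1)$. Enlarging $C$ if necessary so that $c<C$, we have the two-sided bound of Theorem 2. $\square$

## 10. The two values of $R$

It remains to deduce the other claims of Theorem 2 from
$$1-e^{-c\nu_r(n)}-o(1)\le P(R\ge r)\le C\nu_r(n)+o(1)\qquad\bigl(r\sim\tfrac12\tfrac{\log n}{\log\log n}\bigr).\tag{11}$$

**Step 1: the size of $x_n$.** We check that (11) applies near $x_n$. The function $\Gamma$ increases from $1$ to $\infty$ on $[2,\infty)$, so $\Gamma(2x_n-\frac1e)=n$ has a unique solution with $2x_n-\frac1e\ge2$. Put $y=2x_n$. Stirling's formula gives $y(\log y-1+o(1))=\log n$. Taking logarithms, $\log y+\log(\log y-1+o(1))=\log\log n$. So first $\log y\sim\log\log n$, and then $\log y=\log\log n-\log\log\log n+o(1)$. Therefore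
$$y=\frac{\log n}{\log\log n-\log\log\log n-1+o(1)}.\tag{12}$$
In particular $x_n\sim\frac12\frac{\log n}{\log\log n}$, so (11) applies to $r_n-1$, $r_n$ and $r_n+1$.

**Step 2: no other value.** Since $r_n=\lfloor x_n+\frac12\rfloor$, we have $r_n+1>x_n+\frac12$ and $r_n-1\le x_n-\frac12$. As $\Gamma$ is increasing on the range in question, $\Gamma(s+1)=s\Gamma(s)$ gives
$$\Gamma\bigl(2(r_n+1)-\tfrac1e\bigr)\ge\Gamma\bigl(2x_n-\tfrac1e+1\bigr)=\bigl(2x_n-\tfrac1e\bigr)n,\qquad\Gamma\bigl(2(r_n-1)-\tfrac1e\bigr)\le\Gamma\bigl(2x_n-\tfrac1e-1\bigr)=\frac{n}{2x_n-\frac1e-1}.$$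
That is,
$$\nu_{r_n+1}(n)\le\frac1{2x_n-\frac1e}\to0,\qquad\nu_{r_n-1}(n)\ge2x_n-\tfrac1e-1\to\infty .$$
By (11), $P(R\ge r_n+1)\to0$ and $P(R\ge r_n-1)\to1$. So $P(R\in\{r_n-1,r_n\})\to1$.

**Step 3: which of the two.** Along a subsequence with $\nu_{r_n}(n)\to0$, the upper bound in (11) gives $P(R\ge r_n)\to0$, so $R=r_n-1$ w.h.p. along it. If $\nu_{r_n}(n)\to\infty$, the lower bound gives $P(R\ge r_n)\to1$, so $R=r_n$ w.h.p.

**Step 4: the expansion of $R$.** By Step 2, w.h.p. $2R=y+O(1)$. An $O(1)$ change in $y$ changes $\frac{\log n}{y}$ by $O\bigl(\frac{\log n}{y^2}\bigr)=O\bigl(\frac{(\log\log n)^2}{\log n}\bigr)=o(1)$. So by (12), w.h.p. $\frac{\log n}{2R}=\log\log n-\log\log\log n-1+o(1)$, which is the displayed formula of Theorem 2.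

**Step 5: two values are needed.** Let $\epsilon=\min\bigl(1,\frac1{2C}\bigr)$ and, for $r\to\infty$, let $n=\lfloor\epsilon\,\Gamma(2r-\frac1e)\rfloor$. Stirling's formula gives $2r\log r\sim\log n$, so $r\sim\frac12\frac{\log n}{\log\log n}$, and $\nu_r(n)\to\epsilon$. By (11), along this sequence
$$1-e^{-c\epsilon}-o(1)\le P(R\ge r)\le\tfrac12+o(1).$$
So $P(R\ge r)$ stays bounded away from $0$ and $1$. If some values $q=q(n)$ had $P(R=q)\to1$, then $P(R\ge r)$ would tend to $1$ along those $n$ with $q\ge r$ and to $0$ along those with $q<r$, which is impossible. Hence no single value has probability tending to $1$ along this sequence, and the proof of Theorem 2 is complete. $\square$
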